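\title{Modules of small projective dimension over Cox rings}

\begin{abstract}
Let $X$ be a simplicial projective toric variety with Cox ring $S$ and irrelevant ideal $B$. We prove that every finitely generated $\operatorname{Cl}(X)$-graded $S$-module $M$ receives a graded homomorphism $M'\to M$, with $B$-torsion kernel and cokernel, from a finitely generated graded module $M'$ of projective dimension at most $\dim X$. In particular $M$ and $M'$ define the same sheaf on $X$, and the minimal free resolution of $M'$ is a virtual resolution of $M$ of length at most $\dim X$. The theorem is deduced from a statement about positively multigraded polynomial rings. That statement is sharp, and it gives the optimal bound for projective toric varieties that are not simplicial.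
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $k$ be an algebraically closed field and let $X$ be a simplicial projective toric variety over $k$. Its Cox ring $S$ is a polynomial ring with one variable for each ray of the fan of $X$, graded by the class group $\operatorname{Cl}(X)$. A graded $S$-module $M$ defines a sheaf $\widetilde M$ of $\mathcal O_X$-modules, and the functor $M\mapsto\widetilde M$ is exact and kills the modules that are torsion with respect to the irrelevant ideal $B\subseteq S$. These constructions are recalled in Section~\ref{sec:toric}.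

If $S$ has $n$ variables, then $n=\dim X+\operatorname{rank}\operatorname{Cl}(X)$. The Hilbert syzygy theorem bounds the length of a minimal free resolution over $S$ by $n$, which exceeds the dimension of $X$ by the rank of the class group. To obtain a bound that reflects the geometry of $X$, one asks for exactness only after passing to sheaves. A \emph{virtual resolution} of a finitely generated graded module $M$ is a complex $F_\bullet$ of free graded $S$-modules with a quasi-isomorphism $\widetilde{F_\bullet}\to\widetilde M$ of complexes of $\mathcal O_X$-modules. The virtual syzygy theorem, conjectured by Berkesch, Erman and Smith and proved by Hanlon, Hicks and Lazarev, states that every such $M$ has a virtual resolution of length at most $\dim X$.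

One way to produce a short virtual resolution is to find a module $M'$ with $\widetilde{M'}\cong\widetilde M$ and small projective dimension, and to take its minimal free resolution. A virtual resolution obtained in this way has no homology at all in positive degrees, whereas a general one may have homology modules whose sheaves vanish. In several previously known special cases of the virtual syzygy theorem this stronger form was proved. The following question comes from Brown and Erman \cite{BE}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a simplicial projective toric variety and let $M$ be a finitely generated $\operatorname{Cl}(X)$-graded $S$-module. Is there a finitely generated graded module $M'$ with $\widetilde{M'}\cong\widetilde M$ and $\operatorname{pdim}_S M'\le\dim X$?}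
\medskip

The answer is yes.

\subsection{Results}

Let $I$ be an ideal of a noetherian ring. A module is \emph{$I$-torsion} if each of its elements is killed by a power of $I$; this depends only on $\sqrt I$. We call a homomorphism an \emph{$I$-isomorphism} if its kernel and cokernel are $I$-torsion. Modules over graded rings are graded, homomorphisms have degree $0$, and $\operatorname{pdim}0=-\infty$.

\begin{theorem}\label{thm:A}
Let $X$ be a simplicial projective toric variety over $k$ with Cox ring $S$ and irrelevant ideal $B$. For every finitely generated $\operatorname{Cl}(X)$-graded $S$-module $M$ there are a finitely generated graded module $M'$ with $\operatorname{pdim}_SM'\le\dim X$ and a $B$-isomorphism $M'\to M$. In particular $\widetilde{M'}\cong\widetilde M$.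
\end{theorem}

Since sheafification is exact, the minimal free resolution of $M'$ is a virtual resolution of $M$ of length at most $\dim X$.

When $X$ is singular, a $B$-isomorphism is more than an isomorphism of sheaves. On $\mathbb P(1,1,2)$, with $\deg x_0=\deg x_1=1$ and $\deg x_2=2$, shift $S/(x_0,x_1)$ so that it lives in odd degrees. The resulting module has zero sheaf, because its localization at $x_2$ has no element of degree $0$, but it is not $B$-torsion.

The proof passes from $S$ to quotients of $S$ by variables, and these need not be Cox rings. So we work in a class of rings that is closed under this operation. Let $A$ be a finitely generated abelian group and let $S=k[x_1,\dots,x_n]$ be $A$-graded with $\deg x_i=\beta_i$. We assume that the grading is \emph{positive}: there is $\lambda_0\in\operatorname{Hom}(A,\mathbb Z)$ with $\lambda_0(\beta_i)>0$ for all $i$. For $\sigma\subseteq[n]=\{1,\dots,n\}$ put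
\[
S_\sigma=S/(x_i:i\in\sigma)=k[x_i:i\notin\sigma],\qquad A_\sigma=\langle\beta_i:i\notin\sigma\rangle\subseteq A .
\]
For $\alpha\in A$ let $B_\alpha$ be the radical of the ideal generated by the graded pieces $S_{t\alpha}$, $t\ge1$, and assume $B_\alpha\ne0$. Call $\sigma$ \emph{relevant} if $B_\alpha\not\subseteq(x_i:i\in\sigma)$. Since $(x_i:i\in\sigma)$ is prime and each $S_{t\alpha}$ is spanned by monomials, $\sigma$ is relevant exactly when some monomial of degree $t\alpha$, $t\ge1$, involves only variables $x_i$ with $i\notin\sigma$. The empty set is relevant. Put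
\[
d(\alpha)=\max\{\,n-\operatorname{rank}A_\sigma:\sigma\text{ relevant}\,\}.
\]

\begin{theorem}\label{thm:B}
In this setting, for every finitely generated graded $S$-module $N$ there are a finitely generated graded module $M'$ with $\operatorname{pdim}_SM'\le d(\alpha)$ and a $B_\alpha$-isomorphism $M'\to N$.
\end{theorem}

For $\alpha=0$ we have $B_\alpha=S$, every $\sigma$ is relevant, $d(\alpha)=n$, and Theorem~\ref{thm:B} is the Hilbert syzygy theorem. For the standard grading and $\alpha=1$, the ideal $B_\alpha$ is the homogeneous maximal ideal, every $\sigma\ne[n]$ is relevant, and $d(\alpha)=n-1=\dim\mathbb P^{n-1}$.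

\begin{theorem}\label{thm:C}
The bounds above are optimal, in the following sense.
\begin{enumerate}
\item[(1)] In the setting of Theorem~\ref{thm:B} there is a finitely generated graded module $N$ such that $\operatorname{pdim}_SM'\ge d(\alpha)$ for every $B_\alpha$-isomorphism $M'\to N$ with $M'$ finitely generated.
\item[(2)] For every $X$ as in Theorem~\ref{thm:A} there is a finitely generated graded module $M$ such that $\operatorname{pdim}_SM'\ge\dim X$ for every finitely generated graded $M'$ with $\widetilde{M'}\cong\widetilde M$.
\item[(3)] Let $X$ be an arbitrary projective toric variety with fan $\Sigma$. The smallest $d$ such that every finitely generated graded $M$ admits a $B$-isomorphism $M'\to M$ with $M'$ finitely generated and $\operatorname{pdim}_SM'\le d$ is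
\[
d=\dim X+\max_{\sigma\in\Sigma}\bigl(|\sigma(1)|-\dim\sigma\bigr),
\]
where $\sigma(1)$ is the set of rays of $\sigma$. It equals $\dim X$ if and only if $X$ is simplicial.
\end{enumerate}
\end{theorem}

For example, let $X$ be the toric threefold of a pyramid over a lattice square. The apex lies on four facets and every other vertex on three, so the bound in (3) is $3+1=4$.

\subsection{The difficulty, and the plan of the proof}

Let $r=\operatorname{rank}\operatorname{Cl}(X)$. By the Auslander--Buchsbaum formula, a nonzero finitely generated graded module $M'$ has $\operatorname{pdim}M'\le\dim X$ if and only if its depth at the homogeneous maximal ideal is at least $r$.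

\begin{example}\label{ex:Pm}
Let $X=\mathbb P^m$, so that $r=1$ and $B$ is the maximal ideal. The $B$-torsion submodule of $M$ has finite length, hence vanishes in degrees $\ge t$ for large $t$. Then $M'=M_{\ge t}$ is zero or has depth at least $1$, so $\operatorname{pdim}M'\le m$, and $M/M'$ has finite length.
\end{example}

This suggests removing the local cohomology modules $H^i_B$ for $i<r$, which would force depth $\ge r$. That is not possible in general. A $B$-torsion module has no higher local cohomology along $B$, so a $B$-isomorphism $M'\to M$ induces isomorphisms $H^i_B(M')\cong H^i_B(M)$ for $i\ge2$. On $\mathbb P^1\times\mathbb P^1\times\mathbb P^1$ we have $r=3$, while $B$ has height $2$, so $H^2_B(S)\neq0$ and this module survives in every model of $S$. Depth at the maximal ideal has to come from another source.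

The proof has two parts. Section~\ref{sec:core} treats a module $N$ over a positively graded polynomial ring $Q$ on which the product $y$ of the variables is a nonzerodivisor. We build an auxiliary smooth projective toric variety $Y$ and line bundles $L_c$ on $Y$, one for each degree $c$, such that $E=\bigoplus_cL_c$ is finite over $\mathcal O_Y\otimes Q$ and locally Cohen--Macaulay of codimension $\dim Y$. For a sufficiently positive coherent sheaf $W$ on $Y$, the module $\Gamma(Y,W\otimes E)$ has projective dimension at most $\dim Y$, and modules of this kind approximate $N$ up to $y$-torsion. Section~\ref{sec:devissage} handles the $y$-torsion by induction on the number of variables, and glues the pieces by lifting extension classes. Section~\ref{sec:example} works through the first part by hand for a fiber of a Hirzebruch surface. Section~\ref{sec:toric} deduces Theorem~\ref{thm:A} from Theorem~\ref{thm:B}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:C}.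

\subsection{Conventions and standard facts}\label{sec:conv}

The shift $N(a)$ has $N(a)_c=N_{a+c}$. For a lattice or finitely generated abelian group $G$ we write $G_{\mathbb R}=G\otimes\mathbb R$, and $k[G]$ is the group ring with basis $\chi^g$.

Let $S$ be a positively graded polynomial ring. The functional $\lambda_0$ gives $S$ an $\mathbb N$-grading with only $k$ in degree $0$. Hence the graded Nakayama lemma holds, and a finitely generated graded module $N$ has a minimal graded free resolution $F_\bullet$, with $F_i\otimes k=\operatorname{Tor}_i^S(N,k)$. So $\operatorname{pdim}N$ is the largest $i$ with $\operatorname{Tor}_i^S(N,k)\neq0$, whether it is computed with graded or with ungraded modules. For any $S$-module $N$, the module $\operatorname{Tor}_i^S(N,k)$ is the $i$th homology of the Koszul complex on the variables with coefficients in $N$.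

The Auslander--Buchsbaum formula states that $\operatorname{pdim}_RG+\operatorname{depth}_RG=\dim R$ for a nonzero finitely generated module $G$ over a regular local ring $R$.

Submodules, quotients and extensions of $I$-torsion modules are $I$-torsion, and a finitely generated $I$-torsion module is killed by a power of $I$. A composite $gf$ of $I$-isomorphisms is an $I$-isomorphism, by the exact sequence $0\to\ker f\to\ker gf\to\ker g\to\operatorname{coker}f\to\operatorname{coker}gf\to\operatorname{coker}g\to0$.

\section{From toric varieties to graded polynomial rings}\label{sec:toric}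

Let $X$ be a projective toric variety of dimension $m$ with fan $\Sigma$, character lattice $K\cong\mathbb Z^m$, and primitive ray generators $u_\rho$, $\rho\in\Sigma(1)$. Put $n=|\Sigma(1)|$. There is an exact sequence
\[
0\to K\to\mathbb Z^n\to A=\operatorname{Cl}(X)\to0,\qquad \kappa\mapsto(\langle\kappa,u_\rho\rangle)_\rho ,
\]
in which the basis vector indexed by $\rho$ maps to the class $\beta_\rho$ of the invariant prime divisor $D_\rho$. The Cox ring is $S=k[x_\rho:\rho\in\Sigma(1)]$ with $\deg x_\rho=\beta_\rho$. For a cone $\mu\in\Sigma$ put $x^{\hat\mu}=\prod_{\rho\notin\mu(1)}x_\rho$. The irrelevant ideal $B$ is generated by the $x^{\hat\mu}$ with $\mu$ maximal; it is a squarefree monomial ideal, hence radical. The affine chart of $\mu$ is $U_\mu=\operatorname{Spec}k[\mu^\vee\cap K]$, the inclusion $K\subseteq\mathbb Z^n$ identifies $k[\mu^\vee\cap K]$ with $(S_{x^{\hat\mu}})_0$, and $\widetilde M$ is the quasi-coherent sheaf with $\Gamma(U_\mu,\widetilde M)=(M_{x^{\hat\mu}})_0$ for all $\mu\in\Sigma$. Localization and passage to degree $0$ are exact, so $M\mapsto\widetilde M$ is exact. If $Z$ is $B$-torsion then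 $Z_{x^{\hat\mu}}=0$ for all maximal $\mu$, so $\widetilde Z=0$. The variety $X$ is \emph{simplicial} if the rays of each cone are linearly independent, that is, $|\mu(1)|=\dim\mu$ for all $\mu\in\Sigma$.

\begin{lemma}\label{lem:toric}
Let $X$ be a projective toric variety, not necessarily simplicial, and let $\alpha\in A$ be the class of an ample Cartier divisor $D=\sum a_\rho D_\rho$. Then the grading of $S$ is positive, $B=B_\alpha$, and
\[
d(\alpha)=\dim X+\max_{\mu\in\Sigma}\bigl(|\mu(1)|-\dim\mu\bigr).
\]
\end{lemma}

\begin{proof}
\emph{Positivity.} Since $\Sigma$ is complete, $-\sum_\rho u_\rho$ lies in a cone of $\Sigma$ and is a nonnegative rational combination of the $u_\rho$. Clearing denominators gives integers $\ell_\rho>0$ with $\sum\ell_\rho u_\rho=0$. The functional $v\mapsto\sum\ell_\rho v_\rho$ on $\mathbb Z^n$ vanishes on $K$, so it descends to $A$, and it takes the value $\ell_\rho$ on $\beta_\rho$.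

\emph{The ideal.} Let $\Pi=\{p\in K_{\mathbb R}:\langle p,u_\rho\rangle\ge-a_\rho\text{ for all }\rho\}$ be the polytope of $D$. Recall what ampleness of the Cartier divisor $D$ means for $\Pi$: its vertices are lattice points $p_\mu\in K$ indexed by the maximal cones $\mu$, and $\langle p_\mu,u_\rho\rangle=-a_\rho$ if and only if $\rho\in\mu(1)$. The monomials of degree $t\alpha$ are the $\prod_\rho x_\rho^{\langle p,u_\rho\rangle+ta_\rho}$ with $p\in K\cap t\Pi$. The monomial given by $p=p_\mu$, $t=1$ involves exactly the variables $x_\rho$ with $\rho\notin\mu(1)$, so it divides a power of $x^{\hat\mu}$, and $x^{\hat\mu}\in B_\alpha$. Conversely, let $p\in K\cap t\Pi$ with $t\ge1$. Write $p$ as a convex combination of the vertices $tp_\mu$ and choose $\mu$ with positive weight. Then $\langle p,u_\rho\rangle+ta_\rho>0$ for $\rho\notin\mu(1)$, so the monomial of $p$ is divisible by $x^{\hat\mu}$. Thus $S_{t\alpha}\subseteq B$, and $B_\alpha\subseteq B$ because $B$ is radical.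

\emph{The bound.} A set $\sigma\subseteq\Sigma(1)$ is relevant if and only if some generator $x^{\hat\mu}$ involves no $x_\rho$ with $\rho\in\sigma$, that is, $\sigma\subseteq\mu(1)$ for some cone $\mu$. The quotient $A/A_\sigma$ is the cokernel of $K\to\mathbb Z^\sigma$, $\kappa\mapsto(\langle\kappa,u_\rho\rangle)_{\rho\in\sigma}$, and this map has rank $\dim\operatorname{span}(u_\rho:\rho\in\sigma)$. Since $n-\operatorname{rank}A=m$,
\[
n-\operatorname{rank}A_\sigma=m+|\sigma|-\dim\operatorname{span}(u_\rho:\rho\in\sigma).
\]
Adding a ray to $\sigma$ raises $|\sigma|$ by one and the dimension of the span by at most one. So the right side does not decrease when $\sigma$ is enlarged to $\mu(1)$, where it equals $m+|\mu(1)|-\dim\mu$.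
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Theorem~\ref{thm:B}]
As $X$ is projective, it has an ample invariant Cartier divisor; let $\alpha$ be its class. As $X$ is simplicial, Lemma~\ref{lem:toric} gives $d(\alpha)=\dim X$; the hypothesis is used nowhere else. Theorem~\ref{thm:B} provides the $B$-isomorphism $M'\to M$, which becomes an isomorphism of sheaves because sheafification is exact and kills $B$-torsion modules.
\end{proof}

\section{An example: a fiber of a Hirzebruch surface}\label{sec:example}

Let $X$ be the surface with rays $u_0=(1,0)$, $u_1=(-1,1)$, $u_2=(0,1)$, $u_3=(0,-1)$. Then $\operatorname{Cl}(X)=\mathbb Z^2$, the variables $x_0,x_1,x_2,x_3$ have degrees $(1,0),(1,0),(0,1),(1,1)$, and $B=(x_0,x_1)\cap(x_2,x_3)$. Consider modules over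
\[
Q=S/(x_0)=k[x_1,x_2,x_3],
\]
whose sheaves are supported on the curve $D_0\cong\mathbb P^1$. A free resolution over $Q$ of length $\ell$ gives one over $S$ of length $\ell+1$, so we look for $Q$-modules of projective dimension at most $1$.

A first attempt at a good model of $Q$ itself is to take the sections of all twists. The charts that meet $D_0$ invert $x_1x_2$ and $x_1x_3$, so $\bigoplus_c\Gamma(X,\widetilde{Q(c)})=Q_{x_1x_2}\cap Q_{x_1x_3}=Q_{x_1}$. This module is not finitely generated. The line bundles $\mathcal O_X(c)|_{D_0}$ depend linearly on $c$ and do not record the degrees in which $Q$ lives. We replace them by line bundles read off from the graded pieces of $Q$.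

Put $u=x_3/(x_1x_2)$, a Laurent monomial of degree $0$. For $c=(c_1,c_2)$ with $c_1,c_2\ge0$, the space $Q_c$ has the basis $x_1^{c_1}x_2^{c_2}u^s$, $0\le s\le\min(c_1,c_2)$. Let $Y=\mathbb P^1$ with charts $U_+=\operatorname{Spec}k[u]$ and $U_-=\operatorname{Spec}k[w]$, $w=u^{-1}$, and let $\infty$ be the point $w=0$. Define
\[
L_c=x_1^{c_1}x_2^{c_2}\,\mathcal O_Y\bigl(\min(c_1,c_2)\cdot\infty\bigr)\quad(c_1,c_2\ge0),
\]
and $L_c=0$ for all other $c$. Thus $L_c(U_+)$ keeps only the inequality $s\ge0$, $L_c(U_-)$ keeps only $s\le\min(c_1,c_2)$, and $\Gamma(Y,L_c)=Q_c$. The degree of $L_c$ is a piecewise linear function of $c$, not a linear one.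

Let $E=\bigoplus_cL_c$, a sheaf of algebras over $\mathcal O_Y\otimes_kQ$. On $U_+$ it is $k[x_1,x_2,u]$. On $U_-$, with $\nu=\min(c_1,c_2)$, the identity $x_1^{c_1}x_2^{c_2}u^s=x_1^{c_1-\nu}x_2^{c_2-\nu}x_3^{\nu}w^{\nu-s}$ shows that $E(U_-)$ is generated by $x_1,x_2,x_3,w$. Both rings are three-dimensional domains that are quotients of polynomial rings in four variables, so each is cut out by the evident irreducible relation:
\[
E(U_+)=k[u][x_1,x_2,x_3]/(x_3-ux_1x_2),\qquad E(U_-)=k[w][x_1,x_2,x_3]/(wx_3-x_1x_2).
\]
Since $w$ generates $\mathcal O_Y(-\infty)$ on $U_-$, the two presentations glue to an exact sequence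
\[
0\to\mathcal O_Y(-\infty)\otimes_kQ(-1,-1)\xrightarrow{\;x_3-ux_1x_2\;}\mathcal O_Y\otimes_kQ\to E\to0 .
\]
Let $W$ be a coherent sheaf on $Y$ and put $M(W)=\bigoplus_cH^0(Y,W\otimes L_c)$. The sequence stays exact after tensoring with $W$, because $E$ is flat over $\mathcal O_Y$. If $H^1(Y,W(-\infty))=0$, taking sections gives a free resolution of length one,
\[
0\to H^0(W(-\infty))\otimes_kQ(-1,-1)\to H^0(W)\otimes_kQ\to M(W)\to0 .
\]
This is the mechanism of the proof: $E$ has codimension $\dim Y$ in $Y\times\operatorname{Spec}Q$, and vanishing of cohomology carries a short resolution of $E$ over to $M(W)$. For $W=\mathcal O_Y(j\cdot\infty)$ with $j\ge0$, the module $M(W)$ is generated by $1,u,\dots,u^j$ and is a shift of the ideal $(x_1x_2,x_3)^j$.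

Now let $N$ be a finitely generated graded $Q$-module on which $y=x_1x_2x_3$ is a nonzerodivisor. The degree $0$ part of $N_y$ is a finitely generated $k[u,u^{-1}]$-module. Extend it to a coherent sheaf $W$ on $Y$ and twist until $H^1(W(-\infty))=0$. Then $M(W)$ sits inside $N_y$, and a multiple $N_0=y^sM(W)$ sits inside $N$, with $N/N_0$ killed by a power of $y$. Two problems remain.

First, $N/N_0$ need not be $B$-torsion, since the image $x_1(x_2,x_3)$ of $B$ in $Q$ is not contained in $(y)$. But $N/N_0$ is filtered by modules over $Q/(x_1)$, $Q/(x_2)$ and $Q/(x_3)$. Those over $Q/(x_1)$ are killed by $B$. The ring $Q/(x_2)=k[x_1,x_3]$ has degrees that form a basis of $\mathbb Z^2$; for it $Y$ is a point, the modules $M(W)$ are free, and their projective dimension over $S$ is $2=\dim X$. The same holds for $Q/(x_3)=k[x_1,x_2]$.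

Second, gluing models along a filtration requires models that lie arbitrarily deep in the $B$-adic filtration. Take $\gamma=(2,1)$. Then $Q_\gamma$ has the basis $x_1^2x_2,\ x_1x_3$, it generates the ideal $\mathfrak b=x_1(x_1x_2,x_3)$, whose radical is $x_1(x_2,x_3)$, and it generates the line bundle $L_\gamma=x_1^2x_2\mathcal O_Y(\infty)$. Twisting $W$ by $L_\gamma^t$ produces the deeper models. For $W=\mathcal O_Y$, the sections of $L_\gamma^tL_c$ are spanned by $x_1^{c_1+2t}x_2^{c_2+t}u^s$ with $0\le s\le t+\min(c_1,c_2)$, and as $c$ varies they span exactly $\mathfrak b^t$. The inclusion $L_\gamma^tL_c\subseteq L_{c+t\gamma}$ is strict when $c_1<c_2$ and $t\geq1$, since the right side has degree $t+\min(c_1+t,c_2)$.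

\section{Modules on which the variables are nonzerodivisors}\label{sec:core}

\subsection{Setting and statement}

In this section $Q=k[x_1,\dots,x_q]$ is positively graded by a finitely generated abelian group $C$ that is \emph{generated} by the degrees $\beta_i=\deg x_i$. Put $r=\operatorname{rank}C$, $m=q-r$ and $y=x_1\cdots x_q$. Let $\deg\colon\mathbb Z^q\to C$ be the degree map, which is surjective, and let $K$ be its kernel, a lattice of rank $m$, with dual lattice $K^*=\operatorname{Hom}(K,\mathbb Z)$. Let $\varepsilon_1,\dots,\varepsilon_q$ be the standard basis of $\mathbb Z^q$. The ring $Q_y=k[\mathbb Z^q]$ is $C$-graded, and $\chi^v=x^v$ for $v\in\mathbb N^q$. For $c\in C$ put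
\[
P_c=\{p\in\mathbb R^q_{\ge0}:\deg_{\mathbb R}p=c\text{ in }C_{\mathbb R}\}.
\]
Since $\sum p_i\lambda_0(\beta_i)=\lambda_0(c)$ on $P_c$, this is a polytope, possibly empty, and $P_0=\{0\}$. The monomials of degree $c$ have exponents in $P_c$, so $Q_c$ is finite-dimensional. We have $P_c+P_{c'}\subseteq P_{c+c'}$ and $P_{tc}=tP_c$ for $t\ge1$.

Call $J\subseteq[q]$ a \emph{basis} if $(\beta_j)_{j\in J}$ is a basis of $C_{\mathbb R}$. For a basis $J$ let $p^J\colon C_{\mathbb R}\to\mathbb R^q$ be the linear map sending $c$ to the unique vector supported on $J$ of degree $c$. Every vertex $p$ of $P_c$ has the form $p^J(c)$: a linear relation among the $\beta_i$ with $p_i>0$ would allow moving $p$ in two opposite directions within $P_c$, so these $\beta_i$ are independent and extend to a basis.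

We fix $\gamma\in C$ with $P_\gamma\ne\emptyset$ such that
\begin{equation}\label{eq:star}
\text{if $J$ is a basis and } p^J(\gamma)\in P_\gamma,\text{ then }p^J(\gamma)\in\mathbb Z^q\text{ and }\deg p^J(\gamma)=\gamma\text{ in }C.
\end{equation}
In words, the vertices of $P_\gamma$ are exponents of monomials of degree $\gamma$. If $P_{\gamma_0}\neq\emptyset$, all sufficiently divisible positive multiples of $\gamma_0$ satisfy \eqref{eq:star}. Indeed, let $h_1$ clear the denominators of all $p^J(\gamma_0)$. Then $\deg(h_1p^J(\gamma_0))-h_1\gamma_0$ is a torsion element of $C$, and it is killed by the order $h_2$ of the torsion subgroup; so every positive multiple of $h_1h_2\gamma_0$ works. Let $\mathfrak b$ be the ideal of $Q$ generated by $Q_\gamma$.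

\begin{proposition}\label{prop:core}
Let $N$ be a finitely generated $C$-graded $Q$-module on which $y$ is a nonzerodivisor. There are graded submodules $N_t\subseteq N_0\subseteq N$, $t\ge0$, and an integer $t_1\ge0$ such that $N/N_0$ is killed by a power of $y$ and
\[
\operatorname{pdim}_QN_t\le m,\qquad \mathfrak b^tN_0\subseteq N_t\subseteq\mathfrak b^{t-t_1}N_0\qquad\text{for all }t\ge t_1 .
\]
\end{proposition}

The case $q=0$, in which $Q=k$ and $C=0$, is allowed; there $Y$ below is a point.

\subsection{A fan adapted to all the polytopes $P_c$}

In Section~\ref{sec:example}, the bundle $L_c$ on a chart was obtained from the segment $P_c$ by keeping one endpoint and extending the segment to a ray. In general, on the chart of a maximal cone $\tau\subseteq K^*_{\mathbb R}$ we replace $P_c$ by $P_c+\tau^\vee$, where $\tau^\vee\subseteq K_{\mathbb R}$ is the dual cone. This gives a line bundle when $P_c+\tau^\vee$ is a translate of $\tau^\vee$. We need one fan for which this holds for all of the infinitely many $c$. This is possible because finitely many vectors, independent of $c$, control the shape of every $P_c$ near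 its vertices.

\begin{lemma}\label{lem:fan}
There is a smooth complete fan $\Delta$ in $K^*_{\mathbb R}$, whose toric variety $Y$ is projective, with the following property. For every maximal cone $\tau\in\Delta$ and every $c\in C$ with $P_c\ne\emptyset$ there is a unique point $p_\tau(c)\in P_c$ with $P_c\subseteq p_\tau(c)+\tau^\vee$, and $p_\tau(c)=p^J(c)$ for some basis $J$.
\end{lemma}

\begin{proof}
For a basis $J$ and $i\notin J$ put $\kappa_{J,i}=\varepsilon_i-p^J(\beta_i)\in K_{\mathbb Q}$. For fixed $J$, the coordinates of these $m$ vectors outside $J$ form an identity matrix, so they are a basis of $K_{\mathbb Q}$. Consider the zonotope $\sum_{J,i}[-\kappa_{J,i},\kappa_{J,i}]$, a full-dimensional rational polytope in $K_{\mathbb R}$. The face on which $w\in K^*_{\mathbb R}$ is minimal is determined by the signs of the numbers $\langle w,\kappa_{J,i}\rangle$, so its normal fan is the fan cut out by the hyperplanes $\kappa_{J,i}^\perp$. The toric variety of the normal fan of a full-dimensional rational polytope is projective. By toric resolution of singularities \cite[Theorem 11.1.9]{CLS} this fan has a smooth refinement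 $\Delta$ whose toric variety $Y$ is projective. On a maximal cone $\tau\in\Delta$ each $\kappa_{J,i}$ is everywhere $\ge0$ or everywhere $\le0$, and it has no zero in the interior of $\tau$.

Fix $\tau$ and $c$, and let $w$ be an interior point of $\tau$. The point we want minimizes $w$ on $P_c$. A vertex of $P_c$ may equal $p^J(c)$ for several $J$, and we need a $J$ with all $\kappa_{J,i}\in\tau^\vee$; the dual linear program selects it. Extend $w$ to a linear form $\hat w$ on $\mathbb R^q$, with $\hat w_i=\hat w(\varepsilon_i)$, and let
\[
D_w=\{\lambda\in C_{\mathbb R}^*:\lambda(\beta_i)\le\hat w_i\text{ for all }i\}.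
\]
This polyhedron contains large negative multiples of $\lambda_0$, and it contains no line because the $\beta_i$ span $C_{\mathbb R}$. The function $\lambda\mapsto\lambda(c)$ is bounded above on $D_w$: for $p\in P_c$ we have $\lambda(c)=\sum p_i\lambda(\beta_i)\le\sum p_i\hat w_i$. So it attains its maximum at a vertex $\lambda^*$. The indices $i$ with $\lambda^*(\beta_i)=\hat w_i$ contain a basis $J$. For $i\notin J$ we have $\lambda^*(\beta_i)=\sum_{j\in J}p^J(\beta_i)_j\,\hat w_j=\hat w(p^J(\beta_i))$, and therefore
\[
0\le\hat w_i-\lambda^*(\beta_i)=\hat w(\varepsilon_i-p^J(\beta_i))=\langle w,\kappa_{J,i}\rangle\neq0 .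
\]
This has two consequences. First, $\kappa_{J,i}$ is positive at $w$, hence nonnegative on $\tau$, so $\kappa_{J,i}\in\tau^\vee$ for all $i\notin J$. Second, the constraints with $i\notin J$ are strict at $\lambda^*$. If $(\beta_j^*)_{j\in J}$ is the dual basis of $C^*_{\mathbb R}$, then $\lambda^*-\epsilon\beta_j^*\in D_w$ for small $\epsilon>0$, and maximality gives $\beta_j^*(c)\ge0$. These numbers are the coordinates of $p^J(c)$, so $p^J(c)\in P_c$. For $p\in P_c$, using $c=\sum p_i\beta_i$ and $p^J(\beta_j)=\varepsilon_j$ for $j\in J$,
\[
p-p^J(c)=\sum_ip_i\bigl(\varepsilon_i-p^J(\beta_i)\bigr)=\sum_{i\notin J}p_i\,\kappa_{J,i}\in\tau^\vee .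
\]
Two points with the required property differ by an element of $\tau^\vee\cap(-\tau^\vee)=0$, which proves uniqueness.
\end{proof}

By uniqueness, $p_\tau(tc)=t\,p_\tau(c)$ for $t\ge0$. For a face $\tau'$ of $\tau$ we have $\tau^\vee\subseteq\tau'^\vee$, so $P_c+\tau'^\vee=p_\tau(c)+\tau'^\vee$.

\subsection{The line bundles $L_c$}

Let $U_\tau=\operatorname{Spec}k[\tau^\vee\cap K]$ for $\tau\in\Delta$, let $T=U_0=\operatorname{Spec}k[K]$ be the torus of $Y$, and write $\mathcal O=\mathcal O_Y$. For $c\in C$ and $\tau\in\Delta$ put
\[
L_c(U_\tau)=\bigoplus\,\{\,k\chi^v:\ v\in\mathbb Z^q,\ \deg v=c,\ v\in P_c+\tau^\vee\,\}\ \subseteq\ k[\mathbb Z^q]_c ,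
\]
which is zero if $P_c=\emptyset$.

\begin{lemma}\label{lem:Lc}
If $P_c\neq\emptyset$, these modules glue to an invertible sheaf $L_c$ on $Y$ with $L_c(T)=k[\mathbb Z^q]_c$, and for each maximal $\tau$ the module $L_c(U_\tau)$ is generated by one Laurent monomial. Moreover $L_cL_{c'}\subseteq L_{c+c'}$, $x^v\in\Gamma(Y,L_{\deg v})$ for $v\in\mathbb N^q$, $L_0=\mathcal O$, $L_{t\gamma}=L_\gamma^t$ for $t\ge0$, and $L_\gamma$ is generated by the global sections $Q_\gamma$.
\end{lemma}

\begin{proof}
Let $\tau$ be maximal with ray generators $e_1,\dots,e_m$. As $\Delta$ is smooth, they form a basis of $K^*$. Let $p=p_\tau(c)$, and choose $v_0\in\mathbb Z^q$ with $\deg v_0=c$; then $p-v_0\in K_{\mathbb R}$. Put $a_l=\lceil\langle e_l,p-v_0\rangle\rceil$. Let $\tau'$ be the face spanned by the $e_l$, $l\in F$. A vector $v_0+\kappa$ with $\kappa\in K$ lies in $P_c+\tau'^\vee=p+\tau'^\vee$ if and only if $\langle e_l,\kappa\rangle\ge a_l$ for all $l\in F$. Let $\kappa_0\in K$ be defined by $\langle e_l,\kappa_0\rangle=a_l$ for all $l$, and let $g=v_0+\kappa_0$. Then $L_c(U_{\tau'})=\chi^gk[\tau'^\vee\cap K]$ for every face $\tau'$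 of $\tau$. So the modules $L_c(U_{\tau'})$ are the sections of one free sheaf of rank one on $U_\tau$; since their definition does not refer to $\tau$, these sheaves glue. The face $\tau'=0$ gives $L_c(T)$.

The inclusion $P_c+P_{c'}\subseteq P_{c+c'}$ gives $L_cL_{c'}\subseteq L_{c+c'}$; the relation $v\in P_{\deg v}$ gives the sections $x^v$; and $P_0=\{0\}$ gives $L_0=\mathcal O$. For $c=\gamma$, condition \eqref{eq:star} says that $p=p_\tau(\gamma)$ lies in $\mathbb N^q$ and has degree $\gamma$. Taking $v_0=p$ we get $g=p$, so $L_\gamma(U_\tau)$ is generated by $x^p\in Q_\gamma$. Likewise $p_\tau(t\gamma)=tp$ has degree $t\gamma$, and $L_{t\gamma}(U_\tau)$ is generated by $x^{tp}$.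
\end{proof}

Let $E=\bigoplus_{c\in C}L_c$. It is a quasi-coherent sheaf of $C$-graded $\mathcal O\otimes_kQ$-algebras, and it is flat over $\mathcal O$.

\begin{remark}\label{rem:E}
One has $\Gamma(Y,L_c)=Q_c$: if $v\in p_\tau(c)+\tau^\vee$ for all maximal $\tau$, then no $w\in K^*_{\mathbb R}$ separates $v$ from $P_c$, so $v\in P_c$. Unlike in Section~\ref{sec:example}, $E$ need not be a quotient of $\mathcal O\otimes Q$. Let $Q=k[x_1,x_2]$ with degrees $2,3\in\mathbb Z$, so that $Y=\mathbb P^1$. The points of degree $1$ are $(-1,1)+s(3,-2)$, the segment $P_1$ is $\frac13\le s\le\frac12$, and $L_1$ is given by $s\ge1$ on one chart and $s\le0$ on the other. So $L_1\cong\mathcal O(-1)$ while $Q_1=0$. Here $\gamma=1$ violates \eqref{eq:star}, the ideal $\mathfrak b$ would be zero, and $\gamma=6$ satisfies \eqref{eq:star}.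
\end{remark}

\subsection{The local structure of $E$}

The hypersurface equations of Section~\ref{sec:example} are replaced by the following bound. It rests on Hochster's theorem: if $\Lambda$ is the semigroup of lattice points of a rational polyhedral cone, then $k[\Lambda]$ is Cohen--Macaulay.

\begin{lemma}\label{lem:CM}
Let $\tau\in\Delta$ be maximal and let $R_\tau=k[\tau^\vee\cap K]\otimes_kQ$. Then $E(U_\tau)$ is a finitely generated $R_\tau$-module of projective dimension at most $m$.
\end{lemma}

\begin{proof}
Let $f_1,\dots,f_m$ be the basis of $K$ dual to the ray generators of $\tau$. Then $\tau^\vee\cap K=\sum\mathbb Nf_l$, so $R_\tau$ is a polynomial ring in $m+q$ variables. Put $\Lambda=\mathbb Z^q\cap(\mathbb R^q_{\ge0}+\tau^\vee)$. If $v=p+s\in\mathbb Z^q$ with $p\ge0$ and $s\in\tau^\vee\subseteq K_{\mathbb R}$, then $p\in P_{\deg v}$; hence $E(U_\tau)=k[\Lambda]$. Write $v\in\Lambda$ as $\sum a_i\varepsilon_i+\sum b_lf_l$ with real $a_i,b_l\ge0$ and subtract $\sum\lfloor a_i\rfloor\varepsilon_i+\sum\lfloor b_l\rfloor f_l$. The remainder is a point of $\Lambda$ in a fixed bounded set. The finitely many such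 points generate $k[\Lambda]$ over $R_\tau$.

The ring $k[\Lambda]$ is a finitely generated domain over $k$ with the same fraction field as $Q$. So it has dimension $q$, all its maximal ideals have height $q$, and by Hochster's theorem its localizations at maximal ideals have depth $q$. Let $\mathfrak n$ be a maximal ideal of $R_\tau$, put $R=(R_\tau)_{\mathfrak n}$, a regular local ring of dimension $m+q$, and suppose $G=k[\Lambda]\otimes_{R_\tau}R\ne0$. The Koszul complex on generators of $\mathfrak n$ computes both $\operatorname{depth}_RG$ and the grade of the ideal $\mathfrak nG$ of the ring $G$, so they agree, and the grade is the minimum of $\operatorname{depth}G_{\mathfrak M}$ over the primes $\mathfrak M\supseteq\mathfrak nG$. These primes come from maximal ideals of $k[\Lambda]$, because $k[\Lambda]/\mathfrak nk[\Lambda]$ is finite over the field $R_\tau/\mathfrak n$. Hence $\operatorname{depth}_RG=q$, and the Auslander--Buchsbaum formula gives $\operatorname{pdim}_RG=(m+q)-q=m$. The projective dimension of a finitely generated module over a noetherian ring is the supremum of the projective dimensions of its localizations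 at maximal ideals.
\end{proof}

Geometrically, $\operatorname{Spec}E(U_\tau)$ is normal, and finite and birational over its image in $U_\tau\times\operatorname{Spec}Q$; it is the normalization of the closure of the graph of $\operatorname{Spec}k[\mathbb Z^q]\to T$.

\subsection{From local to global}

For a coherent sheaf $W$ on $Y$ let $M(W)=\bigoplus_{c\in C}H^0(Y,W\otimes L_c)$, a $C$-graded $Q$-module. The resolutions provided by Lemma~\ref{lem:CM} exist only on charts. What does exist globally is the Koszul complex on the variables, which detects projective dimension.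

\begin{lemma}\label{lem:koszul}
Let $W$ be coherent. If $H^i(Y,W\otimes L_c)=0$ for all $i>0$ and $c\in C$, and $M(W)$ is finitely generated, then $\operatorname{pdim}_QM(W)\le m$.
\end{lemma}

\begin{proof}
Let $\mathcal K_\bullet$ be the Koszul complex on $x_1,\dots,x_q$ with coefficients in $W\otimes E$. It is $C$-graded, and the degree $c$ part of $\mathcal K_i$ is the coherent sheaf $\bigoplus_{|I|=i}W\otimes L_{c-\beta_I}$ with $\beta_I=\sum_{j\in I}\beta_j$. Cohomology commutes with direct sums on the noetherian space $Y$, so $H^{>0}(\mathcal K_i)=0$ and $\Gamma(\mathcal K_\bullet)$ is the Koszul complex of $M(W)$.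

\emph{$\mathcal K_\bullet$ is exact in degrees $>m$.} Let $U=U_\tau$ with $\tau$ maximal, and let $F_\bullet\to E(U)$ be a projective resolution over $R_\tau$ of length at most $m$. The modules $F_i$ and $E(U)$ are flat over $\mathcal O(U)$, so $W(U)\otimes_{\mathcal O(U)}F_\bullet$ is a resolution of $W(U)\otimes_{\mathcal O(U)}E(U)$. Its terms are direct summands of direct sums of copies of $W(U)\otimes_{\mathcal O(U)}R_\tau=W(U)\otimes_kQ$, which is a free $Q$-module. Therefore $H_i(\mathcal K_\bullet(U))=\operatorname{Tor}_i^Q(W(U)\otimes E(U),k)=0$ for $i>m$.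

\emph{So is $\Gamma(\mathcal K_\bullet)$.} Let $\mathcal I_i$ be the image of $\mathcal K_{i+1}\to\mathcal K_i$. For $i\ge m$, exactness at $i+1$ gives short exact sequences $0\to\mathcal I_{i+1}\to\mathcal K_{i+1}\to\mathcal I_i\to0$. We have $\mathcal I_i=0$ for $i\ge q$. If $H^{>0}(\mathcal I_{i+1})=0$, the long exact sequence gives $H^j(\mathcal I_i)\cong H^{j+1}(\mathcal I_{i+1})=0$ for $j>0$ and the surjectivity of $\Gamma(\mathcal K_{i+1})\to\Gamma(\mathcal I_i)$. By descending induction both hold for all $i\ge m$. For $i>m$ the kernel of $\Gamma(\mathcal K_i)\to\Gamma(\mathcal K_{i-1})$ is $\Gamma(\mathcal I_i)$, which is the image of $\Gamma(\mathcal K_{i+1})$.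

Thus $\operatorname{Tor}_i^Q(M(W),k)=0$ for $i>m$, and Section~\ref{sec:conv} gives the bound.
\end{proof}

The hypothesis of Lemma~\ref{lem:koszul} concerns infinitely many sheaves, and we need it also after twisting by all powers of $L_\gamma$. Serre vanishing applied to one sheaf at a time gives no uniform twist. The finiteness of $E$ over $\mathcal O\otimes Q$ lets us regard all of them as a single coherent sheaf. We use Serre's theorem in this form: if $Z$ is projective over a noetherian ring $\mathcal P$, $\mathcal F$ is coherent and $\mathcal H$ is ample on $Z$, then all $H^i(Z,\mathcal F)$ are finitely generated over $\mathcal P$, and $H^i(Z,\mathcal F\otimes\mathcal H^j)=0$ for $i>0$ and $j\gg0$. Let $Q_\gamma^s\subseteq Q_{s\gamma}$ denote the span of the $s$-fold products of elements of $Q_\gamma$.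

\begin{lemma}\label{lem:serre}
Let $W_0$ be a coherent sheaf and $H$ an ample line bundle on $Y$. For $j\gg0$ the sheaves $W^{(t)}=W_0\otimes H^j\otimes L_\gamma^t$ satisfy:
\begin{enumerate}
\item[(a)] for all $t\ge0$, the module $M(W^{(t)})$ is finitely generated and $\operatorname{pdim}_QM(W^{(t)})\le m$;
\item[(b)] there is $t_1\geq0$ with $M(W^{(t)})=Q_\gamma^{t-t_1}M(W^{(t_1)})$ for all $t\ge t_1$, where $Q_\gamma$ acts through $Q_\gamma\subseteq H^0(Y,L_\gamma)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\operatorname{Sym}=\bigoplus_s\operatorname{Sym}_s$ be the symmetric algebra of the finite-dimensional space $Q_\gamma$, and let $\mathcal P=\operatorname{Sym}\otimes_kQ$, a noetherian ring. By Lemma~\ref{lem:Lc}, $\bigoplus_{t\ge0}L_\gamma^t$ is a quotient of $\mathcal O\otimes\operatorname{Sym}$; here \eqref{eq:star} is used. By Lemma~\ref{lem:CM}, $E$ is locally finitely generated over $\mathcal O\otimes Q$. Hence $W_0\otimes\bigoplus_tL_\gamma^t\otimes E$ is locally finitely generated over $\mathcal O\otimes\mathcal P$, and it equals $\pi_*\mathcal F$ for a coherent sheaf $\mathcal F$ on $Z=Y\times\operatorname{Spec}\mathcal P$,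 where $\pi\colon Z\to Y$ is the projection. The scheme $Z$ is projective over $\mathcal P$, and $\pi^*H$ is ample, because a projective embedding of $Y$ by a power of $H$ extends to $Z$ by base change. As $\pi$ is affine,
\[
H^i(Z,\mathcal F\otimes\pi^*H^j)=\bigoplus_{t\ge0}\bigoplus_{c\in C}H^i(Y,W^{(t)}\otimes L_c).
\]
For $j\gg0$ this vanishes for $i>0$, and for $i=0$ it says that $\bigoplus_tM(W^{(t)})$ is finitely generated over $\mathcal P$. Choose homogeneous generators $g_1,\dots,g_a$ with $g_i\in M(W^{(t_i')})$. Then $M(W^{(t)})=\sum_i\operatorname{Sym}_{t-t_i'}Qg_i$. Each $\operatorname{Sym}_s$ is finite-dimensional, so $M(W^{(t)})$ is finitely generated over $Q$, and Lemma~\ref{lem:koszul} gives (a). Let $t_1\ge t'_i$ for all $i$. For $t\ge t_1$ we have $\operatorname{Sym}_{t-t'_i}=\operatorname{Sym}_{t-t_1}\operatorname{Sym}_{t_1-t'_i}$, which gives (b).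
\end{proof}

\subsection{Proof of Proposition~\ref{prop:core}}

\emph{Step 1: a sheaf on $Y$ attached to $N$.} Since $\deg$ is surjective, $Q_y=k[\mathbb Z^q]$ has a unit in every degree; this is why $C$ has to be generated by the $\beta_i$. Also $(Q_y)_0=k[K]$. Let $V=(N_y)_0$. Multiplying homogeneous generators of $N_y$ by units moves them to degree $0$, so $V$ is finitely generated over $k[K]$, and $(N_y)_c=\chi^vV$ for any $v$ of degree $c$. Let $\iota\colon T\to Y$ be the inclusion and $\mathcal V$ the coherent sheaf on $T$ given by $V$. The quasi-coherent sheaf $\iota_*\mathcal V$ is the directed union of its coherent subsheaves. Their sections over $T$ form a directed family of submodules with union $V$, so one of them is $V$. Fix a coherent $W_0\subseteq\iota_*\mathcal V$ with $W_0(T)=V$. Let $H=\mathcal O(D)$ be ample with $D$ an invariant divisor, and take $j$, $W^{(t)}$ and $t_1$ from Lemma~\ref{lem:serre}. Put $W=W^{(0)}=W_0\otimes H^j$.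

\emph{Step 2: everything lies in $N_y$.} Let $\tau$ be maximal and $P_c\neq\emptyset$. Each of $H(U_\tau)$, $L_\gamma(U_\tau)$, $L_c(U_\tau)$ is generated over $\mathcal O(U_\tau)$ by a Laurent monomial, of degree $0$, $\gamma$, $c$ respectively, and Laurent monomials act invertibly on $N_y$. So multiplication maps $(W^{(t)}\otimes L_c)(U_\tau)$ isomorphically onto a submodule $\chi^gW_0(U_\tau)$ of $(N_y)_{c+t\gamma}$. We thus identify $W^{(t)}\otimes L_c$ with the product $WL_\gamma^tL_c$ formed in $N_y$; its sections over $T$ are $(N_y)_{c+t\gamma}$. Let $M_t\subseteq N_y$ be the graded submodule with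
\[
(M_t)_{c+t\gamma}=H^0(Y,WL_\gamma^tL_c)\qquad(c\in C).
\]
Then $M_t\cong M(W^{(t)})(-t\gamma)$, so $M_t$ is finitely generated with $\operatorname{pdim}_QM_t\le m$. Further:
\begin{itemize}
\item $M_t\subseteq M_0$, because $L_\gamma^tL_c\subseteq L_{c+t\gamma}$.
\item $\mathfrak b^tM_0\subseteq M_t$: the ideal $\mathfrak b^t$ is generated by $Q_\gamma^t\subseteq H^0(L_\gamma^t)$, and if $z\in Q_\gamma^t$ and $f\in H^0(WL_c)$ then $zf\in H^0(WL_\gamma^tL_c)$.
\item $M_t=Q_\gamma^{t-t_1}M_{t_1}\subseteq\mathfrak b^{t-t_1}M_0$ for $t\ge t_1$, by Lemma~\ref{lem:serre}(b).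
\end{itemize}

\emph{Step 3: every $f\in N_y$ has a multiple $y^ef\in M_0$.} We may take $f$ homogeneous of degree $c=\deg v$. Let $\mathbf 1=(1,\dots,1)$. Multiplying $f$ by a power of $y$ replaces $v$ by $v+e\mathbf 1$, so we may assume $v\in\mathbb N^q$ and $P_c\neq\emptyset$. Then $f$ is a section of $WL_c$ over $T$. Let $\partial$ be the sum of the invariant prime divisors of $Y$. It is an effective Cartier divisor with complement $T$, since $Y$ is smooth. By \cite[Lemma II.5.14(b)]{Har}, applied to the canonical section of $\mathcal O(\partial)$, there is $h\ge0$ with $f\in H^0(Y,WL_c\,\mathcal O(h\partial))$. We show that multiplication by a power of $y$ absorbs these poles: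
\begin{equation}\label{eq:poles}
y^e\,\mathcal O(h\partial)\subseteq L_{e\deg y}\qquad\text{for }e\gg0 .
\end{equation}
Then $y^ef\in H^0(WL_cL_{e\deg y})\subseteq H^0(WL_{c+e\deg y})\subseteq M_0$. To prove \eqref{eq:poles}, let $\tau$ be maximal with ray generators $e_1,\dots,e_m$. On $U_\tau$ the left side is spanned by the $\chi^{e\mathbf 1+\kappa}$ with $\kappa\in K$ and $\langle e_l,\kappa\rangle\ge-h$ for all $l$. These have degree $e\deg y$, and they lie in the right side if $e\mathbf 1+\kappa\in e\,p_\tau(\deg y)+\tau^\vee$, that is, if $e\delta_l+\langle e_l,\kappa\rangle\ge0$ for all $l$, where $\delta_l=\langle e_l,\mathbf 1-p_\tau(\deg y)\rangle$. Choose $\kappa'\in K_{\mathbb R}$ with $\langle e_l,\kappa'\rangle>0$ and all coordinates at most $1$. Then $\mathbf 1-\kappa'\in P_{\deg y}\subseteq p_\tau(\deg y)+\tau^\vee$, so $\delta_l\ge\langle e_l,\kappa'\rangle>0$. It suffices to take $e$ with $e\delta_l\ge h$ for the finitely many $\tau$ and $l$.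

\emph{Step 4: conclusion.} Since $y$ is a nonzerodivisor on $N$, we have $N\subseteq N_y$. As $M_0$ is finitely generated, $y^sM_0\subseteq N$ for some $s$. Put $N_t=y^sM_t$, which is isomorphic to a shift of $M_t$. By Step 3 each generator of $N$ is carried into $N_0$ by a power of $y$, so $N/N_0$ is killed by a power of $y$. The remaining assertions were proved in Step 2. \qed

\section{Gluing the models}\label{sec:devissage}

We return to the setting of Theorem~\ref{thm:B} and put $d=d(\alpha)$.

\subsection{One ideal for all strata}

Proposition~\ref{prop:core} will be applied to the rings $S_\sigma$ graded by $A_\sigma$, for all relevant $\sigma$. The group $A_\sigma$ is generated by the degrees of the variables of $S_\sigma$, and the restriction of $\lambda_0$ shows that this grading is positive. We need a single degree $\gamma$ that works for all $\sigma$.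

\begin{lemma}\label{lem:gamma}
There is $h\ge1$ such that, for every relevant $\sigma$, the element $\gamma=h\alpha$ lies in $A_\sigma$, has $P_\gamma\neq\emptyset$ and satisfies \eqref{eq:star} for $(Q,C)=(S_\sigma,A_\sigma)$. The ideal $\mathfrak b$ of $S$ generated by $S_\gamma$ has $\sqrt{\mathfrak b}=B_\alpha$, and its image in $S_\sigma$ is the ideal generated by $(S_\sigma)_\gamma$.
\end{lemma}

\begin{proof}
If $\sigma$ is relevant, $S_\sigma$ contains a monomial of some degree $t\alpha$, $t\ge1$. So $t\alpha\in A_\sigma$, its polytope is nonempty, and all sufficiently divisible multiples of $t\alpha$ satisfy \eqref{eq:star}. There are finitely many $\sigma$, so one $h$ serves for all.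

We have $\mathfrak b\subseteq B_\alpha$ because $S_\gamma=S_{h\alpha}$. Conversely, let $x^v$ have degree $t\alpha$ with $t\ge1$. We use \eqref{eq:star} for the relevant set $\sigma=\emptyset$. The point $hv/t$ lies in $P_\gamma$; write it as a convex combination of vertices and let $p$ be a vertex with positive weight. Then $p\in\mathbb N^n$, $\deg p=\gamma$, and $p_i>0$ implies $v_i>0$. So $x^p\in S_\gamma$ divides a power of $x^v$, and $x^v\in\sqrt{\mathfrak b}$. The last claim holds because $S_\gamma$ maps onto $(S_\sigma)_\gamma$.
\end{proof}

From now on \emph{torsion} means $\mathfrak b$-torsion, equivalently $B_\alpha$-torsion.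

\subsection{Extensions}

Suppose $0\to N_1\to N\to N_2\to0$ is exact and $M_i\to N_i$ are $\mathfrak b$-isomorphisms with $\operatorname{pdim}M_i\le d$. We want a model of $N$ that is an extension of $M_2$ by $M_1$. Pulling the extension back along $M_2\to N_2$ is harmless. The difficulty is to lift its class along $M_1\to N_1$. The obstructions lie in Ext groups with torsion coefficients, and Lemma~\ref{lem:ext} shows that they vanish after $N_2$ is replaced by $\mathfrak b^lN_2$, for an $l$ that depends on the extension. The induction must therefore carry models of all the modules $\mathfrak b^lN$; this is the purpose of the index $t$ in Proposition~\ref{prop:core}.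

\begin{definition}\label{def:good}
A finitely generated graded $S$-module $N$ is \emph{good} if for every $l\ge0$ there are a finitely generated graded module $M'$ with $\operatorname{pdim}_SM'\le d$ and a $\mathfrak b$-isomorphism $M'\to\mathfrak b^lN$.
\end{definition}

Shifts of good modules are good, and finitely generated torsion modules are good, with $M'=0$. Below, $\operatorname{Ext}$ is taken in the category of graded $S$-modules with homomorphisms of degree $0$, and $\operatorname{Ext}^1$ classifies extensions in this category.

\begin{lemma}\label{lem:ext}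
Let $N$ be finitely generated and $Z$ torsion. Every class $e\in\operatorname{Ext}^i(N,Z)$ restricts to $0$ in $\operatorname{Ext}^i(\mathfrak b^lN,Z)$ for $l\gg0$.
\end{lemma}

\begin{proof}
We use induction on $i$, for all $N$. For $i=0$, the image of $e\colon N\to Z$ is finitely generated and torsion, so it is killed by some $\mathfrak b^l$, and $e(\mathfrak b^lN)=0$. Let $i\ge1$. Choose an exact sequence $0\to N'\to F\to N\to0$ with $F$ free and finitely generated. Since $\operatorname{Ext}^i(F,Z)=0$, we have $e=\delta(e')$ for some $e'\in\operatorname{Ext}^{i-1}(N',Z)$, where $\delta$ is the connecting map. By induction $e'$ restricts to $0$ on some $\mathfrak b^{l'}N'$. By the Artin--Rees lemma, $\mathfrak b^lF\cap N'\subseteq\mathfrak b^{l'}N'$ for $l\gg0$. The sequence $0\to\mathfrak b^lF\cap N'\to\mathfrak b^lF\to\mathfrak b^lN\to0$ maps to the chosen one by inclusions. By naturality of $\delta$, the restriction of $e$ to $\mathfrak b^lN$ is the image of the restriction of $e'$ to $\mathfrak b^lF\cap N'$, which is $0$.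
\end{proof}

\begin{lemma}\label{lem:extension}
If $0\to N_1\to N\to N_2\to0$ is exact and $N_1,N_2$ are good, then $N$ is good.
\end{lemma}

\begin{proof}
Fix $s\ge0$; we construct a model of $N'=\mathfrak b^sN$. Put $N_1'=N_1\cap N'$ and $N_2'=\mathfrak b^sN_2$. The sequence $0\to N_1'\to N'\to N_2'\to0$ is exact; let $e\in\operatorname{Ext}^1(N_2',N_1')$ be its class. Choose $M_1\to\mathfrak b^sN_1$ as in Definition~\ref{def:good}. The inclusion $\mathfrak b^sN_1\subseteq N_1'$ has torsion cokernel, contained in $N_1/\mathfrak b^sN_1$, so the composite $\varphi\colon M_1\to N_1'$ is a $\mathfrak b$-isomorphism.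

\emph{Lifting the class.} For any module $G$ there are exact sequences, natural in $G$,
\begin{gather*}
\operatorname{Ext}^1(G,\operatorname{im}\varphi)\to\operatorname{Ext}^1(G,N_1')\to\operatorname{Ext}^1(G,\operatorname{coker}\varphi),\\
\operatorname{Ext}^1(G,M_1)\to\operatorname{Ext}^1(G,\operatorname{im}\varphi)\to\operatorname{Ext}^2(G,\ker\varphi).
\end{gather*}
By Lemma~\ref{lem:ext}, the image of $e$ in $\operatorname{Ext}^1(N_2',\operatorname{coker}\varphi)$ restricts to $0$ on some $\mathfrak b^{l_1}N_2'$, so the restriction of $e$ comes from a class $e_1\in\operatorname{Ext}^1(\mathfrak b^{l_1}N_2',\operatorname{im}\varphi)$. By the same lemma, the image of $e_1$ in $\operatorname{Ext}^2(\mathfrak b^{l_1}N_2',\ker\varphi)$ restricts to $0$ on $G=\mathfrak b^lN_2'$ for some $l\ge l_1$, so $e_1|_G$ comes from a class $e_2\in\operatorname{Ext}^1(G,M_1)$. Let $N''\subseteq N'$ be the preimage of $G$, so that $0\to N_1'\to N''\to G\to0$ represents $e|_G$, and let $0\to M_1\to P\to G\to0$ represent $e_2$. The equality $\varphi_*e_2=e|_G$ means that there is a map of short exact sequences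
\[
\begin{array}{ccccccccc}
0&\to&M_1&\to&P&\to&G&\to&0\\
&&\downarrow{\scriptstyle\varphi}&&\downarrow&&\|&&\\
0&\to&N_1'&\to&N''&\to&G&\to&0 .
\end{array}
\]
By the snake lemma, $P\to N''$ has kernel $\ker\varphi$ and cokernel $\operatorname{coker}\varphi$. Also $N'/N''\cong N_2'/\mathfrak b^lN_2'$ is torsion. So $P\to N'$ is a $\mathfrak b$-isomorphism.

\emph{Replacing the quotient.} Since $N_2$ is good and $G=\mathfrak b^{l+s}N_2$, there is a $\mathfrak b$-isomorphism $\psi\colon M_2\to G$ with $M_2$ finitely generated and $\operatorname{pdim}M_2\le d$. Let $M'=P\times_GM_2$. As $P\to G$ is surjective, $0\to M_1\to M'\to M_2\to0$ is exact, so $M'$ is finitely generated, and $\operatorname{pdim}M'\le d$ by the horseshoe lemma. The snake lemma, applied to the map from this sequence to $0\to M_1\to P\to G\to0$, shows that $M'\to P$ has kernel $\ker\psi$ and cokernel $\operatorname{coker}\psi$. The composite $M'\to P\to N'$ is the required $\mathfrak b$-isomorphism.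
\end{proof}

By induction on the length, a module with a finite filtration whose quotients are good is good.

\subsection{Induction over coordinate subspaces}

\begin{proposition}\label{prop:good}
For every $\sigma\subseteq[n]$, every finitely generated $A$-graded $S_\sigma$-module $N$ is good.
\end{proposition}

\begin{proof}
We use descending induction on $|\sigma|$. The statement for $\sigma$ will use only the statements for $\sigma\cup\{i\}$ with $i\notin\sigma$, so $\sigma=[n]$ needs no separate treatment.

If $\sigma$ is not relevant, then $\mathfrak b\subseteq B_\alpha\subseteq(x_i:i\in\sigma)$, so $\mathfrak bN=0$ and $N$ is torsion.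

Let $\sigma$ be relevant. The module $N$ is the direct sum of its parts with degrees in the cosets of $A_\sigma$ in $A$. These are $S_\sigma$-submodules, and only the finitely many cosets that contain the degree of a generator contribute. By Lemma~\ref{lem:extension} and invariance under shifts, we may assume that all degrees of $N$ lie in $A_\sigma$. Let $y=\prod_{i\notin\sigma}x_i$, with $y=1$ if $\sigma=[n]$, and let $\Gamma_y(N)$ be the submodule of elements killed by a power of $y$. Then $y$ is a nonzerodivisor on $\bar N=N/\Gamma_y(N)$. By Lemma~\ref{lem:gamma}, Proposition~\ref{prop:core} applies to $\bar N$ with $Q=S_\sigma$, $C=A_\sigma$, and its ideal $\mathfrak b$ acts on $S_\sigma$-modules as the present one does. We obtain $N_t\subseteq N_0\subseteq\bar N$ and $t_1$. It suffices to show that $\Gamma_y(N)$, $N_0$ and $\bar N/N_0$ are good.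

\emph{$N_0$ is good.} Tensoring over $k$ a free resolution of $N_t$ over $S_\sigma$ with the Koszul resolution of $k$ over $k[x_i:i\in\sigma]$ gives a free resolution of $N_t$ over $S$. Hence, for $t\geq t_1$,
\[
\operatorname{pdim}_SN_t\le\bigl(n-|\sigma|-\operatorname{rank}A_\sigma\bigr)+|\sigma|=n-\operatorname{rank}A_\sigma\le d .
\]
This computation is the origin of the number $d(\alpha)$. Given $l$, take $t=l+t_1$. Then $\mathfrak b^tN_0\subseteq N_t\subseteq\mathfrak b^lN_0$, so the inclusion $N_t\to\mathfrak b^lN_0$ has cokernel killed by $\mathfrak b^{t_1}$.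

\emph{$\Gamma_y(N)$ and $\bar N/N_0$ are good.} Let $G$ be one of them. It is finitely generated and killed by a power of $y$, which we write as $z_1\cdots z_a$ with each $z_j$ a variable $x_i$, $i\notin\sigma$. (If $\sigma=[n]$ then $G=0$.) In the filtration $G\supseteq z_1G\supseteq z_1z_2G\supseteq\dots\supseteq z_1\cdots z_aG=0$, the quotient $z_1\cdots z_{j}G/z_1\cdots z_{j+1}G$ is killed by $z_{j+1}$. So it is a finitely generated graded module over some $S_{\sigma\cup\{i\}}$ with $i\notin\sigma$, and it is good by induction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]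
By Proposition~\ref{prop:good} with $\sigma=\emptyset$, the module $N$ is good. Take $l=0$ in Definition~\ref{def:good} and recall that $\sqrt{\mathfrak b}=B_\alpha$.
\end{proof}

Together with Section~\ref{sec:toric}, this completes the proof of Theorem~\ref{thm:A}.

\section{Sharpness}\label{sec:sharp}

A $B_\alpha$-isomorphism becomes an isomorphism after inverting any element of $B_\alpha$, and the codimension of the support of the localized module bounds the projective dimension from below. So we look for graded modules with small support. The smallest graded quotients of a Laurent polynomial ring are the group rings of the grading groups.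

\begin{lemma}\label{lem:lower}
Let $S=k[x_1,\dots,x_n]$, let $y\in S$ be a monomial, let $G$ be a finitely generated abelian group and let $S_y\to k[G]$ be a surjective $k$-algebra homomorphism. If $M'$ is a finitely generated $S$-module with $M'_y\cong k[G]$, then $\operatorname{pdim}_SM'\ge n-\operatorname{rank}G$.
\end{lemma}

\begin{proof}
Write $G\cong G_0\oplus\mathbb Z^{g}$ with $G_0$ finite. Then $k[G]$ is a Laurent polynomial ring in $g$ variables over the artinian ring $k[G_0]$, so its quotient by a minimal prime is a Laurent polynomial ring in $g$ variables over a field. Let $\mathfrak p\subset S_y$ be the preimage of a minimal prime. Then $\dim S_y/\mathfrak p=g$, and $\mathfrak p$ has height $n-g$ because $S_y$ is a finitely generated domain of dimension $n$. The module $(M'_y)_{\mathfrak p}$ is nonzero of finite length, hence of depth $0$, over a regular local ring of dimension $n-g$. By the Auslander--Buchsbaum formula its projective dimension is $n-g$, and localization does not increase projective dimension.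
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(1) Choose a relevant $\sigma$ with $n-\operatorname{rank}A_\sigma=d(\alpha)$, and let $y=\prod_{i\notin\sigma}x_i$. Grade $k[A_\sigma]$ by $\deg\chi^a=a$, and let $N$ be the image of the graded homomorphism $S\to k[A_\sigma]$ with $x_i\mapsto\chi^{\beta_i}$ for $i\notin\sigma$ and $x_i\mapsto0$ for $i\in\sigma$. It is a cyclic graded module, and $N_y=k[A_\sigma]$ because the $\beta_i$, $i\notin\sigma$, generate $A_\sigma$. As $\sigma$ is relevant, $B_\alpha$ contains a monomial in the $x_i$, $i\notin\sigma$. This monomial divides a power of $y$, so $y\in B_\alpha$. Hence a $B_\alpha$-isomorphism $M'\to N$ gives $M'_y\cong k[A_\sigma]$, and Lemma~\ref{lem:lower} yields $\operatorname{pdim}M'\ge d(\alpha)$.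

(2) We use the notation of Section~\ref{sec:toric}. Let $M$ be the image of $S\to k[A]$, $x_\rho\mapsto\chi^{\beta_\rho}$. For a cone $\mu\in\Sigma$, the module $(M_{x^{\hat\mu}})_0$ is the image of $k[\mu^\vee\cap K]=(S_{x^{\hat\mu}})_0$ in $k[A]_0=k$, and $\chi^\kappa\mapsto1$ for all $\kappa$. So $\widetilde M$ is the structure sheaf $\mathcal O_p$ of the identity point $p$ of the torus $U_0=\operatorname{Spec}k[K]$ of $X$. Let $M'$ be finitely generated with $\widetilde{M'}\cong\mathcal O_p$ and let $y=\prod_\rho x_\rho=x^{\hat0}$. Then $(M'_y)_0=\Gamma(U_0,\widetilde{M'})\cong k[K]/(\chi^\kappa-1:\kappa\in K)$. The ring $S_y=k[\mathbb Z^n]$ has a unit in every degree, so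
\[
M'_y\cong(M'_y)_0\otimes_{k[K]}k[\mathbb Z^n]\cong k[\mathbb Z^n]/(\chi^\kappa-1:\kappa\in K)=k[A].
\]
Lemma~\ref{lem:lower} gives $\operatorname{pdim}M'\ge n-\operatorname{rank}A=\dim X$.

(3) Let $\alpha$ be the class of an ample invariant Cartier divisor. By Lemma~\ref{lem:toric}, the grading is positive, $B=B_\alpha$, and $d(\alpha)$ is the stated number. Theorem~\ref{thm:B} shows that this bound is attained for every $M$, and part (1) shows that no smaller bound is. Since $|\sigma(1)|\ge\dim\sigma$ for every cone, with equality exactly for simplicial cones, the bound equals $\dim X$ if and only if $X$ is simplicial.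
\end{proof}

\begin{thebibliography}{9}

\bibitem{BE}
Michael K. Brown and Daniel Erman, \emph{A short proof of the Hanlon-Hicks-Lazarev Theorem}, arXiv:2303.14319 (2023).

\bibitem{CLS}
Cox, Little and Schenck, \emph{Toric Varieties}.

\bibitem{Har}
Hartshorne, \emph{Algebraic Geometry}.

\end{thebibliography}
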